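# Weakly separated $k$-subsets of $[n]$ and the sphere $S^{n-4}$

## 1. Weak separation and the reduced complex

Place $[n]=\{1,\dots,n\}$ on a circle in its cyclic order. Small sets are written as words, so $135$ means $\{1,3,5\}$, and we write $I\cup a$, $I\setminus a$ when $a$ is a single element. The sign $\subset$ allows equality.

**Definition 1.1.** Two subsets $I,J\subseteq[n]$, of any sizes, are *separated* if there do not exist $a,b,c,d\in[n]$, cyclically ordered as $a<b<c<d$ up to cyclic rotation, with $a,c\in I\setminus J$ and $b,d\in J\setminus I$. For two $k$-subsets this is *weak separation* in the sense of Leclerc and Zelevinsky.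

Example. In $[6]$, take $I=125$, $J=136$. Then $I\setminus J=\{2,5\}$ and $J\setminus I=\{3,6\}$ alternate as $2<3<5<6$, so the sets are not separated. For $I=125$, $J=134$ the differences are $\{2,5\}$ and $\{3,4\}$; around the circle we meet $2,3,4,5$, in the pattern $I,J,J,I$, so they are separated. If $I\setminus J$ or $J\setminus I$ has at most one element, then $I,J$ are always separated.

**Definition 1.2.** Let $2\le k\le n-2$. The complex $\Delta^{Sep}_{k,n}$ has vertex set $\binom{[n]}k$, and its faces are the collections of pairwise weakly separated $k$-subsets. It is a *flag* complex: a set of vertices is a face as soon as any two of its members span an edge.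

**Definition 1.3.** A *cyclic interval* of a finite set $S\subseteq[n]$ (with the induced cyclic order) is a set of cyclically consecutive elements of $S$, possibly $\emptyset$ or $S$. The *reduced complex* $\widetilde\Delta^{Sep}_{k,n}$ is the subcomplex of $\Delta^{Sep}_{k,n}$ induced on the $k$-subsets of $[n]$ that are not cyclic intervals of $[n]$.

A cyclic interval $I$ of $[n]$ never contains $a,c$ while omitting $b,d$ for cyclically ordered $a,b,c,d$, so it is separated from everything. Hence the $n$ cyclic intervals of size $k$ lie in every maximal face, $\Delta^{Sep}_{k,n}$ is a cone, and the reduced complex, which is the link of the simplex of cyclic intervals, carries the interesting topology.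

Example. For $n=4$, $k=2$ the sets that are not cyclic intervals are $13$ and $24$. They are not separated, so $\widetilde\Delta^{Sep}_{2,4}$ is two points.

Two facts are given. Maximal faces of $\Delta^{Sep}_{k,n}$ all have $k(n-k)+1$ elements (Oh–Postnikov–Speyer), so $\widetilde\Delta^{Sep}_{k,n}$ is pure of dimension $k(n-k)-n$. For $k=2$, a $2$-subset that is not a cyclic interval is a diagonal of the $n$-gon, separated means noncrossing, and $\widetilde\Delta^{Sep}_{2,n}$ is the boundary complex of the dual associahedron, an $(n-4)$-sphere. Only the second fact enters the proof.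

## 2. A sphere of dimension $n-4$ for every $k$

The dimension $k(n-k)-n$ grows with $k$, for $k$ up to $n/2$. The question, from Francisco Santos, Christian Stump and Volkmar Welker, "Noncrossing sets and a Graßmann associahedron", arXiv:1403.8133 (2014), is whether the homotopy type nevertheless ignores $k$: is $\widetilde\Delta^{Sep}_{k,n}$ homotopy equivalent to $S^{n-4}$ for every $2\le k\le n-2$? The answer is yes.

**Theorem 2.1.** For all $n\ge4$ and $2\le k\le n-2$, the complex $\widetilde\Delta^{Sep}_{k,n}$ is homotopy equivalent to the $(n-4)$-sphere.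

Small cases. For $n=4$ we found two points, which is $S^0$. For $n=5$, $k=2$, the vertices are the diagonals $13,14,24,25,35$ of a pentagon; each crosses exactly two others, and the noncrossing pairs form the cycle
$$13-14-24-25-35-13,$$
a circle $S^1$. Taking complements exchanges $I\setminus J$ with $J\setminus I$ and maps cyclic intervals to cyclic intervals, so $\widetilde\Delta^{Sep}_{k,n}\cong\widetilde\Delta^{Sep}_{n-k,n}$; this settles $n=5$, $k=3$.

The first case where the dimension is too large is $n=6$, $k=3$: a $3$-dimensional complex that should look like $S^2$. There are $20-6=14$ vertices. A sensible first attempt is to shrink it by deleting vertices one at a time, since deleting a vertex with contractible link does not change the homotopy type. Try the vertex $135$. The sets sharing two elements with it that are not cyclic intervals are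
$$125,\ 145,\ 235,\ 356,\ 134,\ 136,$$
and they are separated from $135$. The remaining ones are $246$ and $124,146,236,346,245,256$; the last six share one element with $135$, and the alternating quadruples are, in order, $2345,\ 3456,\ 1256,\ 1456,\ 1234,\ 1236$. So none of the seven is separated from $135$, and the link of $135$ lives on the six sets displayed. Three pairs among them are not separated: $125,136$ (quadruple $2356$), $145,356$ (quadruple $1346$), $134,235$ (quadruple $1245$). Six pairs share two elements and are separated: $125,145$; $125,235$; $145,134$; $235,356$; $134,136$; $136,356$. The other six pairs have differences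
$$25|34,\quad 12|36,\quad 14|23,\quad 45|36,\quad 25|16,\quad 14|56$$
for $125,134$; $125,356$; $145,235$; $145,136$; $235,136$; $134,356$, and none of these alternates. So the link of $135$ is the flag complex on six vertices in which exactly three disjoint pairs are non-edges: the boundary of an octahedron, a $2$-sphere. Deleting $135$ raises the Euler characteristic by $\chi(S^2)-1=1$, hence changes the homotopy type. This is where the attempt stops: some vertices cannot go, and a deletion scheme would need a rule for the order of deletion, uniform in $k$ and $n$.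

We shall not delete vertices. Instead we build a poset that does not mention $k$ and compare every $\widetilde\Delta^{Sep}_{k,n}$ with it.

## 3. Order complexes and Quillen's fiber lemma

All posets are finite, and topological words applied to a poset $P$ refer to its order complex, whose faces are the chains of $P$. Thus $P$ and its opposite $P^{op}$ have the same topology, and the poset of nonempty faces of a simplicial complex has the barycentric subdivision of that complex as order complex. "Contractible" includes "nonempty". We use two textbook facts.

**Fact 3.1 (Quillen's fiber lemma).** An order-preserving map $f:P\to Q$ is a homotopy equivalence if all $f^{-1}(Q_{\le q})$ are contractible, or if all $f^{-1}(Q_{\ge q})$ are contractible.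

**Fact 3.2.** Order-preserving maps $f,g$ with $f(p)\le g(p)$ for all $p$ are homotopic. In particular, if $\alpha:P\to P$ is order-preserving, $\alpha\ge\mathrm{id}$ or $\alpha\le\mathrm{id}$ pointwise, and $\alpha$ is the identity on its image, then $P\simeq\alpha(P)$.

Example. If $P$ has a maximum $m$, the constant map $\alpha=m$ shows that $P$ is contractible.

We need a version of Quillen's lemma that only looks at fibers over single points.

**Lemma 3.3.** Let $f:P\to Q$ be order-preserving such that (i) $f^{-1}(q)$ is contractible for all $q\in Q$, and (ii) $f^{-1}(q)\cap P_{\le p}$ is contractible whenever $q<f(p)$. Then $f$ is a homotopy equivalence.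

*Proof.* We aim at the second form of Fact 3.1. Consider the inclusion $f^{-1}(q)\to f^{-1}(Q_{\ge q})$. Its fiber below a point $p$ is $f^{-1}(q)\cap P_{\le p}$. If $f(p)=q$ this has the maximum $p$; if $q<f(p)$ it is contractible by (ii). So the inclusion is a homotopy equivalence by Fact 3.1, and $f^{-1}(Q_{\ge q})\simeq f^{-1}(q)$ is contractible by (i). Apply Fact 3.1 to $f$. $\square$

## 4. Sign functions on four-element sets

**What separated sets record.** For $Q=\{q_1<q_2<\dots\}$ call $I$ *positive* on $Q$ if $I\cap Q=\{q_1,q_3,\dots\}$ and *negative* on $Q$ if $I\cap Q=\{q_2,q_4,\dots\}$. Then $I,J$ are separated if and only if there is no $4$-set on which one is positive and the other negative. So a separated family assigns to some $4$-sets a sign, without conflict, and this datum does not care about $k$. Look at the pentagon, recording signs on $(1234,1235,1245,1345,2345)$: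
$$13:(+,+,\cdot,\cdot,\cdot),\quad 14:(\cdot,\cdot,+,+,\cdot),\quad 24:(-,\cdot,\cdot,\cdot,+),\quad 25:(\cdot,-,-,\cdot,\cdot),\quad 35:(\cdot,\cdot,\cdot,-,-).$$
The five triangulations give
$$(+,+,+,+,\cdot),\ (-,\cdot,+,+,+),\ (-,-,-,\cdot,+),\ (\cdot,-,-,-,-),\ (+,+,\cdot,-,-).$$
In each of them the sign changes at most once. This is the rule we impose on all $5$-sets. Zeros are allowed too, because we want a poset and not just a set.

**Definition 4.1.** A nonempty sequence in $\{+,0,-\}$ is *admissible* if it is all zero or of the form $t^i\,0^{\varepsilon}(-t)^j$ with $t=\pm$, $i,j\ge0$, $\varepsilon\in\{0,1\}$.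

For example $(+,+,0,-)$, $(0,-,-)$, $(+,+)$ are admissible; $(+,0,+)$, $(0,0,+)$, $(+,-,+)$ are not. Deleting entries (as long as one remains), reversing and negating preserve admissibility. Two consequences are used constantly:

* an admissible sequence with two zeros is all zero;
* if an admissible sequence is not all zero, its zero (if any) may be replaced by any sign.

**Definition 4.2.** For a finite totally ordered set $G$ and $d\ge0$, let $\mathcal B_d(G)$ be the set of functions $\chi:\binom G{d+1}\to\{+,0,-\}$ such that for every $P=\{p_1<\dots<p_{d+2}\}\subseteq G$ the sequence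
$$\chi(P\setminus p_{d+2}),\ \chi(P\setminus p_{d+1}),\ \dots,\ \chi(P\setminus p_1)$$
is admissible. Put $\mathcal G(n)=\mathcal B_3([n])$, ordered by: $\chi_1\le\chi_2$ if and only if $\chi_1(Q)=\chi_2(Q)$ whenever $\chi_2(Q)\neq0$.

So going down means replacing zeros by signs, and the zero function is the maximum of $\mathcal G(n)$. For $n\le3$, $\mathcal G(n)$ is a point (the empty function). We need general $d$ because two arguments below lower $d$.

Examples. $\mathcal G(4)=\{+,0,-\}$ with $\pm<0$; removing the zero function leaves two points, $S^0$. The set $\mathcal G(5)$ consists of the admissible sequences of length $5$. Besides zero there are ten without a zero entry and ten of the form $t^i0(-t)^j$, $i+j=4$. Below $t^i0(-t)^j$ lie exactly $t^{i+1}(-t)^j$ and $t^i(-t)^{j+1}$, so $\mathcal G(5)\setminus\{0\}$ is the cycle with $20$ elements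
$$+^5,\ +^40,\ +^4-,\ +^30-,\ \dots,\ +-^4,\ 0-^4,\ -^5,\ -^40,\ -^4+,\ \dots,\ -+^4,\ 0+^4,\ (\text{back to }+^5),$$
a circle $S^1$.

**Restriction and contraction.** For $G'\subseteq G$ the restriction $\chi|_{G'}$ lies in $\mathcal B_d(G')$. If $g=\max G$ and $d\ge1$, the function $\chi/g:T\mapsto\chi(T\cup g)$ lies in $\mathcal B_{d-1}(G\setminus g)$: its sequence on $P'$ is the sequence of $\chi$ on $P'\cup g$ with the first entry deleted.

**Definition 4.3.** For $\chi\in\mathcal B_d(G)$ let $V(\chi)$ be the set of all $I\subseteq G$ such that for every $(d+1)$-set $Q$: if $I$ is positive on $Q$ then $\chi(Q)=+$, and if $I$ is negative on $Q$ then $\chi(Q)=-$. For a family $\sigma\subseteq 2^{[n]}$ put $\mathcal G_\sigma(n)=\{\chi\in\mathcal G(n):\sigma\subseteq V(\chi)\}$.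

Directly from the definitions:

* $I\in V(\chi)$ implies $I\cap G'\in V(\chi|_{G'})$;
* $\chi_1\le\chi_2$ implies $V(\chi_1)\supseteq V(\chi_2)$, so $\mathcal G_\sigma(n)$ is a lower ideal of $\mathcal G(n)$;
* any two members of $V(\chi)$, $\chi\in\mathcal G(n)$, are separated.

Example. For $n=5$, $\mathcal G_{\{13\}}(5)$ consists of the sequences starting $(+,+)$, namely $+^5,\,+^40,\,+^4-,\,+^30-,\,+^3-^2,\,+^20-^2,\,+^2-^3$, a path in the $20$-cycle; $\mathcal G_{\{13,14\}}(5)=\{+^5,+^40,+^4-\}$ is a shorter path. Both are contractible.

**The comparison map.** Let $\mathcal G'(n)=\mathcal G(n)\setminus\{0\}$ and let $\mathcal F_k$ be the poset of nonempty faces of $\widetilde\Delta^{Sep}_{k,n}$ under inclusion. We want to send $\chi$ to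
$$g_k(\chi)=\{I\in V(\chi):|I|=k,\ I\text{ not a cyclic interval of }[n]\}.$$
Its members are pairwise separated, and smaller $\chi$ give larger $g_k(\chi)$. To make $g_k:\mathcal G'(n)\to\mathcal F_k^{op}$ a homotopy equivalence via Fact 3.1, two things are needed: $g_k(\chi)\ne\emptyset$ (Section 9), and the fibers, which will turn out to be the posets $\mathcal G_\sigma(n)$, are contractible (Section 8). Since $\mathcal G'(n)$ does not depend on $k$, Theorem 2.1 then follows from $k=2$.

Three tools about sign functions come first.

**Rotation.** The purpose is to let any $a\in[n]$ play the role of $n$. Let $r(i)=i+1$ for $i<n$, $r(n)=1$, and put $(r\chi)(rQ)=\chi(Q)$ if $n\notin Q$ and $(r\chi)(rQ)=-\chi(Q)$ if $n\in Q$.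

**Lemma 4.4.** $r$ is an automorphism of the poset $\mathcal G(n)$, and $V(r\chi)=rV(\chi)$. Consequently $r$ maps $\mathcal G_\sigma(n)$ isomorphically onto $\mathcal G_{r\sigma}(n)$.

*Proof.* We check that $r\chi\in\mathcal G(n)$. Let $P=\{p_1<\dots<p_5\}$. If $n\notin P$, the sequence of $r\chi$ on $rP$ is that of $\chi$ on $P$. If $p_5=n$, put $s_i=\chi(P\setminus p_i)$. Now $rP=\{1<p_1+1<\dots<p_4+1\}$, so $(s_5,s_4,s_3,s_2,s_1)$ turns into $(-s_4,-s_3,-s_2,-s_1,s_5)$. If the first is $t^i0^\varepsilon(-t)^j$ with $i\ge1$ (this includes the nonzero constant sequences), the second is $(-t)^{i-1}0^\varepsilon t^{j+1}$. If the first is $0(-t)^4$, the second is $t^40$. If the first is all zero, so is the second. In every case it is admissible.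

Clearly $r$ preserves the order. Over $n$ rotations each of the four elements of $Q$ contributes exactly one sign change, so $r^n=\mathrm{id}$, and $r$ is an automorphism. Finally, if $n\in Q=\{q_1<q_2<q_3<n\}$, then $rQ=\{1<q_1+1<q_2+1<q_3+1\}$, so $I$ is positive on $Q$ if and only if $rI$ is negative on $rQ$, and vice versa; if $n\notin Q$, both properties are preserved. Hence $V(r\chi)=rV(\chi)$. $\square$

**Reversal.** The purpose is to let $\min G$ play the role of $\max G$. Let $G^{op}$ be $G$ with reversed order. For $\chi\in\mathcal B_3(G)$ the function $\chi^{op}:=-\chi$ lies in $\mathcal B_3(G^{op})$, since its sequences are the reversed negatives. On $4$-sets reversal interchanges positive and negative, so $V(\chi^{op})=V(\chi)$.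

**Lemma 4.5 (lifting).** Let $\chi\in\mathcal B_d(G)$, $d\ge1$, $g=\max G$, $\theta=\chi/g$. If $K\in V(\theta)$, then $K\in V(\chi)$ and $K\cup g\in V(\chi)$.

*Proof.* Let $Q$ be a $(d+1)$-set. If $g\in Q=T\cup g$ and one of $K$, $K\cup g$ is positive (negative) on $Q$, then $K$ is positive (negative) on $T$, so $\chi(Q)=\theta(T)$ is the required sign. Now let $g\notin Q=\{q_1<\dots<q_{d+1}\}$ and let $K$ be positive on $Q$. Then $K$ is positive on $Q\setminus q_{d+1}$ and negative on $Q\setminus q_1$. So in the admissible sequence
$$(\chi(Q),\ \theta(Q\setminus q_{d+1}),\ \dots,\ \theta(Q\setminus q_1))$$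
the second entry is $+$ and the last is $-$. The only sign change is from $+$ to $-$ and happens after the second entry, so $\chi(Q)=+$. The negative case is the same with signs exchanged. $\square$

## 5. The poset of cells and one-element extensions

How do we extend $\chi'\in\mathcal G(n-1)$ to $\chi\in\mathcal G(n)$? We must choose $\psi(T)=\chi(T\cup n)$ for triples $T\subseteq[n-1]$, subject to the $5$-sets $Q\cup n$. We now turn these conditions into a monotonicity condition on a poset.

**Definition 5.1.** Let $\chi\in\mathcal B_d(G)$. For a $(d+1)$-set $Q=\{q_1<\dots<q_{d+1}\}$ list its $d$-subsets as $Q^1=Q\setminus q_{d+1}$, $Q^2=Q\setminus q_d$, …, $Q^{d+1}=Q\setminus q_1$. For $i<j$ put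
$$Q^i\succ Q^j\ \text{ if }\chi(Q)=+,\qquad Q^j\succ Q^i\ \text{ if }\chi(Q)=-,\qquad Q^i\approx Q^j\ \text{ if }\chi(Q)=0 .$$

Distinct $d$-sets $T,T'$ are related only through $Q=T\cup T'$, when this has $d+1$ elements. For $d=3$ the relations are the same for $(G,\chi)$ and $(G^{op},\chi^{op})$, since both the list $Q^1,\dots,Q^4$ and the sign are reversed.

Example. On $G=[4]$, $d=3$: if $\chi(1234)=+$, then $123\succ124\succ134\succ234$; if $\chi(1234)=0$, the four triples are mutually $\approx$.

To see that these relations have no cycles we use a height function. For $d\ge1$, $g=\max G$ and $\theta=\chi/g$, put $\lambda(T)=\theta(T)$ if $g\notin T$ and $\lambda(T)=0$ if $g\in T$. For values of $\lambda$, and later of $\psi$, order the signs by $-<0<+$. (This is not the order of $\mathcal G(n)$, where both signs lie below $0$.)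

**Lemma 5.2.** $T\succ T'$ implies $\lambda(T)\ge\lambda(T')$; $T\approx T'$ implies $\lambda(T)=\lambda(T')$; and if $T\succ T'$ with $g\notin T\cup T'$, then $\lambda(T),\lambda(T')$ are not both $0$.

*Proof.* Let $Q=T\cup T'$. If $g\notin Q$, the sequence $(\chi(Q),\theta(Q^1),\dots,\theta(Q^{d+1}))$ of $Q\cup g$ is admissible. If $\chi(Q)=0$, its tail is constant. If $\chi(Q)=+$, the tail is weakly decreasing with at most one $0$. If $\chi(Q)=-$, the tail is weakly increasing with at most one $0$. With Definition 5.1 this gives all three claims. If $g\in Q=R\cup g$, then $Q^1=R$, $\lambda(R)=\theta(R)=\chi(Q)$, and $\lambda(Q^i)=0$ for $i\ge2$. For $\chi(Q)=+$ the set $R$ is the top of the list and has the largest value $+$; for $\chi(Q)=-$ it is the bottom and has the value $-$; for $\chi(Q)=0$ all values are $0$. $\square$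

**Lemma 5.3 (acyclicity).** No closed walk with steps $T\approx T'$ or $T\succ T'$ contains a $\succ$ step.

*Proof.* Induct on $d$, then on $|G|$. If $d=0$ or $|G|\le d$ there is at most one $d$-subset and nothing to prove. Otherwise $\lambda$ is weakly decreasing along a closed walk by Lemma 5.2, hence constant on it.

**Case $\lambda\equiv+$ or $\lambda\equiv-$.** Here we drop $g$. No $T$ on the walk contains $g$, so the walk is one for $\chi|_{G\setminus g}$, and induction on $|G|$ applies.

**Case $\lambda\equiv0$.** Here we lower $d$, by turning the walk into one for $\theta\in\mathcal B_{d-1}(G\setminus g)$. If $g\in T$ put $T^*=T\setminus g$. If $g\notin T$, then $\theta(T)=0$, so all $(d-1)$-subsets of $T$ are mutually $\approx_\theta$ (the relation for $\theta$); let $T^*$ be any one of them. Consider a step $T\to T'$.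

* Both contain $g$. Put $R=(T\cup T')\setminus g$ and $Q=R\cup g$. Then $\chi(Q)=\theta(R)$ and $Q^{i+1}=R^i\cup g$ for $1\le i\le d$, so the step $T^*\to T'^*$ has the same type for $\theta$.
* Exactly one contains $g$, say $g\in T'$ (the other case is symmetric). Then $T\cup T'=T\cup g$ and $\chi(T\cup g)=\theta(T)=0$, so the step is $\approx$. Both $T^*$ and $T'^*$ are $(d-1)$-subsets of $T$, so they are equal or $\approx_\theta$.
* Neither contains $g$. By the third claim of Lemma 5.2 the step is not $\succ$, so it is $\approx$. Since $T\cap T'$ is a $(d-1)$-subset of both $T$ and $T'$, we get $T^*\approx_\theta T\cap T'\approx_\theta T'^*$, up to equalities.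

So $\succ$ steps occur only in the first kind, where they become $\succ_\theta$ steps. A closed walk with a $\succ$ step would give a closed walk for $\theta$ with a $\succ_\theta$ step, contradicting induction on $d$. $\square$

**Definition 5.4.** An *up-walk* is a sequence $T_0,\dots,T_r$ ($r\ge0$) in which each step satisfies $T_i\approx T_{i+1}$ or $T_{i+1}\succ T_i$. The classes of the equivalence relation generated by $\approx$ are called *cells*. $C(\chi)$ is the set of cells, with $c\le c'$ if there is an up-walk from a member of $c$ to a member of $c'$.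

Any two members of a cell are joined by $\approx$ steps, so "a member" can be replaced by "any prescribed member". If $c\le c'\le c$, closing up the walks and using Lemma 5.3 shows that all steps are $\approx$, so $c=c'$: $C(\chi)$ is a poset. For the same reason, if $T\succ T'$, the cell of $T$ is strictly greater than that of $T'$.

Example. For $\chi\in\mathcal G(4)$: $C(\chi)$ is a chain of four cells if $\chi(1234)=\pm$, and a single cell if $\chi(1234)=0$.

**Lemma 5.5.** Let $n\ge1$. Elements of $\mathcal G(n)$ correspond bijectively to pairs $(\chi',\psi)$, where $\chi'=\chi|_{[n-1]}\in\mathcal G(n-1)$ and $\psi=\chi/n$ is a map $C(\chi')\to\{+,0,-\}$ (that is, a function on triples constant on cells) such that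
$$c>c'\ \Rightarrow\ \psi(c)\ge\psi(c')\text{ and not both are }0. \tag{5.6}$$

*Proof.* The $5$-sets avoiding $n$ say that $\chi'\in\mathcal G(n-1)$. Those containing $n$ are the sets $Q\cup n$, with sequence $(\chi'(Q),\psi(Q^1),\dots,\psi(Q^4))$. This is admissible if and only if $\psi$ is constant on the $Q^i$ (when $\chi'(Q)=0$), weakly decreasing with at most one $0$ (when $\chi'(Q)=+$), weakly increasing with at most one $0$ (when $\chi'(Q)=-$). In other words: $\psi(T)=\psi(T')$ if $T\approx T'$, and $\psi(T)\ge\psi(T')$, not both $0$, if $T\succ T'$. Condition (5.6) implies this. Conversely, $c>c'$ comes from a descending walk with at least one $\succ$ step; $\psi$ decreases weakly along it, and if both ends had value $0$, all values on the walk would be $0$, which is impossible at the $\succ$ step. $\square$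

The next lemma says that the set of extensions with some prescribed signs is either empty or contractible.

**Lemma 5.7.** For a finite poset $C$ and $U,D\subseteq C$, let $F(C;U,D)$ be the set of maps $\psi:C\to\{+,0,-\}$ satisfying (5.6) with $\psi=+$ on $U$ and $\psi=-$ on $D$, ordered by $\psi_1\le\psi_2$ if and only if they agree wherever $\psi_2\ne0$. It is nonempty if and only if there are no $u\in U$, $v\in D$ with $u\le v$. If nonempty, it is contractible.

*Proof.* **Step 1: removing the prescribed part.** If $u\le v$, then $\psi(v)\ge\psi(u)=+$, which is impossible. Otherwise the up-closure $U^\uparrow$ and the down-closure $D^\downarrow$ are disjoint. Every $\psi\in F(C;U,D)$ is $+$ on $U^\uparrow$ and $-$ on $D^\downarrow$. Conversely, let $\psi$ satisfy (5.6) on $C^*=C\setminus(U^\uparrow\cup D^\downarrow)$ and extend it by $+$ on $U^\uparrow$ and $-$ on $D^\downarrow$. For $c>c'$: if $c\in U^\uparrow$ or $c'\in D^\downarrow$, (5.6) holds trivially; if $c'\in U^\uparrow$ then $c\in U^\uparrow$; if $c\in D^\downarrow$ then $c'\in D^\downarrow$; otherwise both lie in $C^*$. So $F(C;U,D)\cong F(C^*;\emptyset,\emptyset)$,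 and this contains the constant map $+$.

**Step 2: contracting by removing a maximal element.** Induct on $|C^*|$; if $C^*=\emptyset$ we have a point. Let $x\in C^*$ be maximal. If $\psi(x)=-$, then $\psi(c)=-$ for all $c<x$, so changing $\psi(x)$ to $0$ keeps (5.6). This defines an order-preserving map $\alpha\ge\mathrm{id}$, the identity on its image $\{\psi:\psi(x)\neq-\}$. (If $\psi_1\le\psi_2$ and $\psi_2(x)\ne0$, the two agree at $x$ before and after; if $\psi_2(x)=0$, there is no condition at $x$.) On this image, setting $\psi(x)$ to $+$ keeps (5.6) because $x$ is maximal; this map is order-preserving, $\le\mathrm{id}$, and the identity on its image $\{\psi:\psi(x)=+\}\cong F(C^*\setminus x;\emptyset,\emptyset)$. By Fact 3.2 and induction, $F(C^*;\emptyset,\emptyset)$ is contractible. $\square$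

## 6. Up-walks from an outer pair to a middle element

By Lemma 5.7 the only obstruction to an extension is an up-walk from a triple where the sign must be $+$ to a triple where it must be $-$. The next lemma says what such a walk reveals about the two sets that force the signs.

**Lemma 6.1.** Let $\chi\in\mathcal B_3(G)$, $I,J\in V(\chi)$, and let $T_0,\dots,T_r$ be an up-walk of triples such that $J\cap T_0=\{\min T_0,\max T_0\}$ and $I\cap T_r=\{\text{middle element of }T_r\}$. Then either there are $p<q<s$ with $p,s\in J\setminus I$ and $q\in I\setminus J$, or $I\subset J$ and $|J\setminus I|\ge2$.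

*Proof.* Induct on $|G|$; for $|G|<3$ there are no triples. Let $g=\max G$. By Lemma 5.2, $\lambda(T_0)\le\dots\le\lambda(T_r)$.

**Step 1: reducing to $\max G\in J\setminus I$.** If $g\notin J$, then $g\notin T_0$ (as $\max T_0\in J$), and $J$ is positive on $T_0\cup g$, so $\lambda(T_0)=+$. If $g\in I$, then $g\notin T_r$ (as $\max T_r\notin I$), and $I$ is negative on $T_r\cup g$, so $\lambda(T_r)=-$. Now:

* $g\in I\setminus J$ is impossible, since $+=\lambda(T_0)\le\lambda(T_r)=-$ is false.
* If $g\notin I\cup J$, all $\lambda(T_i)=+$, so no $T_i$ contains $g$, and induction in $G\setminus g$ gives the conclusion.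
* If $g\in I\cap J$, all $\lambda(T_i)=-$, so no $T_i$ contains $g$, and induction in $G\setminus g$, applied to $I\setminus g$ and $J\setminus g$, gives the conclusion.

So we may assume $\max G\in J\setminus I$.

**Step 2: the same at the other end.** Passing to $(G^{op},\chi^{op})$ changes neither $V$ nor the relations on triples (Sections 4 and 5), and hypotheses and conclusion are symmetric under reversal. So we may also assume $\min G\in J\setminus I$.

**Step 3: conclusion.** If some $q\in I\setminus J$ exists, then $\min G<q<\max G$ is the first alternative. Otherwise $I\subset J$, and $|J\setminus I|\ge2$ because $\min G\ne\max G$. $\square$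

Example. The second alternative does occur. Let $G=[4]$, $\chi(1234)=+$, $J=124$, $I=2$. Neither set is positive or negative on $1234$, so both lie in $V(\chi)$. Here $123\succ134$, $J\cap134=\{1,4\}$, and $2$ is the middle of $123$, so $134,123$ is an up-walk as in the lemma, while $I\subset J$ and $|J\setminus I|=2$.

To use the first alternative we translate it into separation. For $a\in[n]$ let $<_a$ be the order $a+1,\dots,n,1,\dots,a-1$ on $[n]\setminus a$. For $I,J\subseteq[n]\setminus a$ write $J\triangleright_aI$ if there are $p<_aq<_as$ with $p,s\in J\setminus I$ and $q\in I\setminus J$. Note that $<_n$ is the usual order of $[n-1]$.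

**Lemma 6.2.** (a) If $I,J\not\ni a$ are separated, then $J$ and $I\cup a$ are separated if and only if not $J\triangleright_aI$. (b) If $I,J\not\ni a$ and $J\triangleright_aI$, then $J$ and $I\cup a$ are not separated. (c) If $I\not\ni a$ and $J\ni a$ are separated, so are $I\cup a$ and $J$.

*Proof.* If $a\notin J$, then $(I\cup a)\setminus J=(I\setminus J)\cup a$ and $J\setminus(I\cup a)=J\setminus I$. A violating quadruple that is new must involve $a$, so it reads $a,p,q,s$ with $p,s\in J\setminus I$, $q\in I\setminus J$; this is $J\triangleright_aI$, and conversely. If $a\in J$, then $(I\cup a)\setminus J=I\setminus J$ and $J\setminus(I\cup a)\subseteq J\setminus I$. $\square$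

## 7. Restriction to $[n-1]$ and moves between families

For a family $\sigma\subseteq2^{[n]}$ let $f:\mathcal G_\sigma(n)\to\mathcal G(n-1)$ be restriction, let $R_\sigma=f(\mathcal G_\sigma(n))$ with the induced order, and let $\sigma\backslash n=\{I\setminus n:I\in\sigma\}$. Then $R_\sigma\subseteq\mathcal G_{\sigma\backslash n}(n-1)$.

**Lemma 7.1 (fibers).** For $q\in\mathcal G_{\sigma\backslash n}(n-1)$ the fiber $f^{-1}(q)$ is $F(C(q);U,D)$, where $U$ is the set of cells containing some $T$ with $J\cap T=\{\min T,\max T\}$ for some $J\in\sigma$, $n\notin J$, and $D$ is the set of cells containing some $T$ with $I\cap T=\{\text{middle of }T\}$ for some $I\in\sigma$, $n\in I$.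

*Proof.* By Lemma 5.5 the elements of $\mathcal G(n)$ restricting to $q$ are the $\psi$ on $C(q)$ satisfying (5.6); we must express $\sigma\subseteq V(\chi)$. The conditions from $4$-sets $Q\not\ni n$ hold because $\sigma\backslash n\subseteq V(q)$. On $Q=T\cup n$, a set $J\not\ni n$ can only be positive, and is so if and only if $J\cap T=\{\min T,\max T\}$; a set $I\ni n$ can only be negative, and is so if and only if $I\cap T$ is the middle element. $\square$

**Lemma 7.2.** For every family $\sigma$, the map $f:\mathcal G_\sigma(n)\to R_\sigma$ is a homotopy equivalence.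

*Proof.* We verify the hypotheses of Lemma 3.3. Hypothesis (i): for $q\in R_\sigma$ the fiber is nonempty, hence contractible by Lemmas 7.1 and 5.7.

Hypothesis (ii): let $p=(\chi',\psi)\in\mathcal G_\sigma(n)$ and $q\in R_\sigma$ with $q<\chi'$. Elements $\le p$ lie in $\mathcal G_\sigma(n)$ automatically, since it is a lower ideal. So
$$f^{-1}(q)\cap\mathcal G_\sigma(n)_{\le p}=F(C(q);U',D'),$$
where $U'$, $D'$ are the sets of cells of $C(q)$ containing some $T$ with $\psi(T)=+$, respectively $\psi(T)=-$. By Lemma 5.7 it suffices to exhibit one element. Let $\psi_+$ be $\psi$, as a function on triples, with zeros replaced by $+$. I claim $(q,\psi_+)\in\mathcal G(n)$; it is then $\le p$. For a $4$-set $Q\subseteq[n-1]$ look at $(q(Q),\psi_+(Q^1),\dots,\psi_+(Q^4))$.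

* If $q(Q)=0$, then $\chi'(Q)=0$ because $q\le\chi'$. So $\psi$, and with it $\psi_+$, is constant on the $Q^i$, and the sequence is admissible.
* If $q(Q)=\chi'(Q)\ne0$, the sequence for $\psi$ is admissible and not all zero, so replacing its at most one zero keeps it admissible.
* If $q(Q)\ne0=\chi'(Q)$, then $\psi$ is constant on the $Q^i$, so $\psi_+$ is constant and nonzero there, and a sign followed by a constant nonzero sequence is admissible. $\square$

Now we can ask when adding one more set to $\sigma$ is harmless.

**Lemma 7.3 (moves).** Let $\sigma\subseteq2^{[n]}$ be pairwise separated, $I\in\sigma$, $a\in[n]$.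

* (up) Suppose $a\notin I$, $L=I\cup a$ is separated from all members of $\sigma$, and no $J\in\sigma$ satisfies $a\notin J\supset I$, $|J\setminus I|\ge2$. Then the inclusion $\mathcal G_{\sigma\cup\{L\}}(n)\hookrightarrow\mathcal G_\sigma(n)$ is a homotopy equivalence.
* (down) Suppose $a\in I$, $L=I\setminus a$ is separated from all members of $\sigma$, and no $J\in\sigma$ satisfies $a\in J\subset I$, $|I\setminus J|\ge2$. Then the same holds.

*Proof.* **Step 1: reduction to an equality of images.** All hypotheses are invariant under rotation, so by Lemma 4.4 we may take $a=n$. It suffices to show $R_{\sigma\cup\{L\}}=R_\sigma$: restriction on $\mathcal G_{\sigma\cup\{L\}}(n)$ is the inclusion followed by restriction on $\mathcal G_\sigma(n)$, both restrictions are homotopy equivalences onto the same poset by Lemma 7.2, and two out of three applies. The inclusion $R_{\sigma\cup\{L\}}\subseteq R_\sigma$ is clear. Let $q\in R_\sigma$. As $L\setminus n=I\setminus n$, we have $q\in\mathcal G_{(\sigma\cup\{L\})\backslash n}(n-1)$, so Lemma 7.1 describes the fiber over $q$ for $\sigma\cup\{L\}$. The sets $U,D$ for $\sigma$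 contain no $u\le v$, and we must exclude new pairs $u\le v$ arising from $L$.

**Step 2: (up).** Here $L\ni n$ contributes only new elements $v$, from triples $T$ with $I\cap T=\{\text{middle}\}$. If $u\le v$ with $u$ coming from $J\in\sigma$, $n\notin J$, there is an up-walk as in Lemma 6.1 for $I,J\in V(q)$. So either $J\triangleright_nI$, which by Lemma 6.2(b) contradicts that $J$ and $L=I\cup n$ are separated, or $I\subset J$ and $|J\setminus I|\ge2$, which is excluded.

**Step 3: (down).** Here $L\not\ni n$ contributes only new elements $u$. If $u\le v$ with $v$ coming from $J\in\sigma$, $n\in J$, put $J'=J\setminus n$. Lemma 6.1, with $L$ in the role of $J$ and $J'$ in the role of $I$, gives either $L\triangleright_nJ'$, which contradicts that $L$ and $J=J'\cup n$ are separated, or $J'\subset L$ with $|L\setminus J'|=|I\setminus J|\ge2$, that is $n\in J\subset I$ and $|I\setminus J|\ge2$, which is excluded. $\square$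

## 8. Contractibility of $\mathcal G_\sigma(n)$ for families of one size

**Theorem 8.1.** If $0\le k\le n$ and $\sigma\subseteq\binom{[n]}k$ is pairwise separated, then $\mathcal G_\sigma(n)$ is nonempty and contractible.

The obvious plan is to delete $n$, then $n-1$, and so on, with Lemma 7.2 at each stage. Here is where it stops. In $[6]$ take $\sigma=\{124,256\}$, a separated pair (differences $14|56$). Deleting $6$ gives $\{124,25\}$ in $[5]$. Now delete $5$. The set $124$ is positive on $1345$ and $2345$, and $25$ is negative on $1235$ and $1245$, so every $\chi\in\mathcal G_{\{124,25\}}(5)$ has the sequence $(\chi(1234),-,-,+,+)$, which forces $\chi(1234)=-$. But $124$ and $2$ put no condition on $1234$. So $R_{\{124,25\}}=\{-\}$, while $\mathcal G_{\{124,2\}}(4)=\{+,0,-\}$: the image of the restriction is no longer described by the deleted family. This is the second alternative of Lemma 6.1, with sizes $|J|=3$ and $|I|=1$. It cannot occur while all sets have the same size before deletion, so the remedy is to repair the sizes after each deletion. The moves of Lemma 7.3 do this: in the example, replace $25$ by $245$.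

*Proof of Theorem 8.1.* Induct on $n$. For $n\le3$, $\mathcal G_\sigma(n)$ is a point. Let $n\ge4$. If $k\in\{0,n\}$, members of $\sigma$ are never positive or negative on a $4$-set, so $\mathcal G_\sigma(n)=\mathcal G(n)$ has a maximum. Let $1\le k\le n-1$ and $m=n-1$.

**Step 1: deleting $n$, to get $\mathcal G_\sigma(n)\simeq\mathcal G_{\sigma\backslash n}(m)$.** By Lemma 7.2 it suffices that $R_\sigma=\mathcal G_{\sigma\backslash n}(m)$. If some $q\in\mathcal G_{\sigma\backslash n}(m)$ had empty fiber, Lemmas 7.1, 5.7 and 6.1 would give $J\in\sigma$ with $n\notin J$, and $I\cup n\in\sigma$ with $n\notin I$, such that either $J\triangleright_nI$, contradicting that $J$ and $I\cup n$ are separated, or $I\subset J$ and $|J\setminus I|\ge2$, impossible since $|J|=k$ and $|I|=k-1$.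

**Step 2: setting up the repair of sizes.** Write $\sigma\backslash n=X\cup Y$ with $X=\{I\setminus n:n\in I\in\sigma\}$ (sets of size $k-1$) and $Y=\{J\in\sigma:n\notin J\}$ (sets of size $k$). This family is pairwise separated in $[m]$. Write $\triangleright$ for $\triangleright_n$, which refers to the usual order on $[m]$. Since $J\in Y$ and $x\cup n$ (for $x\in X$) both lie in $\sigma$, Lemma 6.2 gives
$$J\triangleright x\ \text{ holds for no } J\in Y,\ x\in X. \tag{8.2}$$
For $x\in X$ let $a(x)=\max([m]\setminus x)$, which exists as $k-1<m$. Order $X=\{x_1,\dots,x_N\}$ by increasing $a(x)$, ties broken lexicographically: $x$ comes before $x'$ if and only if $\min(x\triangle x')\in x$ (a total order). Put $L_i=x_i\cup a(x_i)$ and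
$$\sigma_i=Y\cup\{L_1,\dots,L_i\}\cup\{x_{i+1},\dots,x_N\}.$$
We show by induction on $i$ that $\sigma_i$ is pairwise separated and $\mathcal G_{\sigma_{i-1}}(m)\simeq\mathcal G_{\sigma_i}(m)$. The family $\sigma_0=\sigma\backslash n$ is pairwise separated.

**Step 3: checking that the new set is separated from the old ones.** Let $x=x_i$, $a=a(x)$, $L=L_i$. We claim that $L$ is separated from every $J\in\sigma_{i-1}$. If $a\in J$, this is Lemma 6.2(c), as $J$ and $x$ are separated. If $J=x$ it is trivial. Let $a\notin J\ne x$ and suppose the claim fails. By Lemma 6.2(a), applied in $[m]$, there are $p<_aq<_as$ with $p,s\in J\setminus x$, $q\in x\setminus J$, where $<_a$ is the order $a+1,\dots,m,1,\dots,a-1$. Since $\{a+1,\dots,m\}\subseteq x$ and $p\notin x$, we have $p\in\{1,\dots,a-1\}$, hence $p<q<s<a$. Thus $J\triangleright x$. Now go through the possibilities for $J$.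

* $J\in Y$: this contradicts (8.2).
* $J=L_j$ with $j<i$: if $a(x_j)=a$, then $a\in L_j$; if $a(x_j)<a$, then $a\in x_j\subset L_j$. Both contradict $a\notin J$.
* $J=x_j$ with $j>i$ and $a(x_j)>a$: then $a(x_j)\in x\setminus J$, and $p<q<s<a(x_j)$ alternate between $J\setminus x$ and $x\setminus J$, contradicting that $J,x$ are separated.
* $J=x_j$ with $j>i$ and $a(x_j)=a$: no $b\in x\setminus J$ is smaller than $p$, since otherwise $b<p<q<s$ alternate. So $\min(J\triangle x)\in J$, that is, $J$ precedes $x$, contradicting $j>i$.

This proves the claim. So $\sigma_{i-1}\cup\{L\}$ and its subfamily $\sigma_i$ are pairwise separated.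

**Step 4: exchanging $x$ for $L$ by an up-move and a down-move.** All sets in $\sigma_{i-1}\cup\{L\}$ have size $k-1$ or $k$, while $|x|=k-1$ and $|L|=k$. So no $J$ as excluded in Lemma 7.3 exists. The up-move for $x\in\sigma_{i-1}$ gives $\mathcal G_{\sigma_{i-1}}(m)\simeq\mathcal G_{\sigma_{i-1}\cup\{L\}}(m)$. The down-move for $L\in\sigma_i$, with $L\setminus a=x$, gives $\mathcal G_{\sigma_i}(m)\simeq\mathcal G_{\sigma_i\cup\{x\}}(m)$. Since $\sigma_i\cup\{x\}=\sigma_{i-1}\cup\{L\}$, we get $\mathcal G_{\sigma_{i-1}}(m)\simeq\mathcal G_{\sigma_i}(m)$.

**Step 5: applying the induction hypothesis.** The family $\sigma_N\subseteq\binom{[m]}k$ is pairwise separated and $k\le m$, so $\mathcal G_{\sigma_N}(m)$ is nonempty and contractible. Hence so is $\mathcal G_\sigma(n)\simeq\mathcal G_{\sigma_0}(m)\simeq\mathcal G_{\sigma_N}(m)$. $\square$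

## 9. Non-intervals of size $k$ in $V(\chi)$

We first relate cyclic intervals to signs. If $Y$ is a cyclic interval of $S$ and $Q\subseteq S$ is a $4$-set, then $Y\cap Q$ is a cyclic interval of $Q$, so $Y$ is neither positive nor negative on $Q$. Conversely, a set $I\subseteq[n]$ that is not a cyclic interval of $[n]$ has at least two maximal cyclic runs; elements from two runs and from the two gaps between them form a $4$-set on which $I$ is positive or negative. Complements in $S$ of cyclic intervals of $S$ are cyclic intervals of $S$.

**Proposition 9.1.** Let $0\ne\chi\in\mathcal G(n)$, $n\ge4$, $2\le k\le n-2$. Then $V(\chi)$ contains a $k$-set that is not a cyclic interval of $[n]$.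

Put $x=n-1$, $y=n$, and contract twice: $\rho(ab)=\chi(abxy)$ for $a<b\le n-2$, so $\rho=(\chi/n)/(n-1)\in\mathcal B_1([n-2])$. We shall see that $\rho$ is a ranking of $[n-2]$ with ties, and that initial parts of the ranking lie in $V(\rho)$. Lemma 4.5, used twice, then lets us add $x$ and $y$ freely. Suppose there are no ties. Take the initial part $K$ with $k-1$ elements. Then $K\cup(n-1)$ and $K\cup n$ lie in $V(\chi)$. If both were cyclic intervals, $K$ would be a final and an initial segment of $[n-2]$, which is impossible since $1\le k-1<n-2$. The real work is with ties: the size $k-1$ may fall inside a block of tied elements.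

*Proof.*

**Step 1: showing $\rho\not\equiv0$.** Suppose $\rho\equiv0$, so $\chi(Q)=0$ for all $Q\ni x,y$. For distinct $a,b,c\le n-2$ the $5$-set $abcxy$ then has at least two zeros, so all are zero, and $\chi(abcx)=\chi(abcy)=0$. For $Q\subseteq[n-2]$ the $5$-set $Q\cup x$ then has several zeros, so $\chi(Q)=0$. Thus $\chi=0$, a contradiction.

**Step 2: reading $\rho$ as a weak order.** For $a<b$ say $a\prec b$, $b\prec a$, $a\sim b$ according to $\rho(ab)=+,-,0$. For $a<b<c$, admissibility of $(\rho(ab),\rho(ac),\rho(bc))$ excludes exactly: the sequences $(s,-s,s)$ with $s=\pm$, which are the $3$-cycles; the sequences with exactly two zeros; and the sequences with exactly one zero other than $(0,s,s)$, $(s,0,-s)$, $(s,s,0)$.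

* Two equivalences among $a,b,c$ imply the third, so $\sim$ is an equivalence relation.
* The three allowed kinds with one zero say precisely that the two equivalent elements have the same relation to the third.
* $\prec$ is transitive: let $u\prec v\prec w$. Then $u\ne w$. If $u\sim w$, then $u,w$ would have the same relation to $v$, which is false. If $w\prec u$, we would have a $3$-cycle. So $u\prec w$.

Hence $\rho$ is a weak order with blocks ($\sim$-classes) $B_1\prec\dots\prec B_r$, and $r\ge2$ by Step 1. A union $K$ of initial blocks lies in $V(\rho)$: if $a<b$ and $a\in K\not\ni b$, then $a\prec b$ and $\rho(ab)=+$; if $a\notin K\ni b$, then $b\prec a$ and $\rho(ab)=-$. The statements about weak orders and initial blocks (not $r\ge2$) hold for every element of $\mathcal G(n)$ in place of $\chi$.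

**Step 3: a supply of members of $V(\chi)$.** This step handles the ties.

**Claim 9.2.** Let $0\le i<r$, $K=B_1\cup\dots\cup B_i$, $B=B_{i+1}$, $S_0=B\cup\{x,y\}$, and let $Y\subseteq S_0$ be a cyclic interval of $S_0$. Then $K\cup Y\in V(\chi)$.

If $|B|=1$, then $K\cup(Y\cap B)$ is a union of initial blocks, hence lies in $V(\rho)$; apply Lemma 4.5 twice, adding $x$ and $y$ as needed. Let $|B|\ge2$ and fix $b\in B$. Then
$$S_0=\{b,x,y\}\cup\{z\in[n-2]\setminus b:\chi(bzxy)=0\}.$$
The plan is to break the ties in $B$ so that $Y\cap B$ comes first, and to see that this does not matter outside $S_0$.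

**Step 3a: $\chi$ vanishes on all $4$-subsets of $S_0$.** Let $T=\{b,x,y\}$ and let $z_1,z_2,\dots$ denote distinct elements of $S_0\setminus T$. We have $\chi(T\cup z_1)=0$. From $\chi(T\cup z_1)=\chi(T\cup z_2)=0$, two zeros in the $5$-set $T\cup z_1z_2$, it follows that $\chi$ vanishes on all $4$-subsets of $T\cup z_1z_2$. For distinct $t,t'\in T$, $\chi(tt'z_1z_2)=\chi(tt'z_1z_3)=0$ implies that $\chi$ vanishes on the $4$-subsets of $tt'z_1z_2z_3$. From $\chi(tz_1z_2z_3)=\chi(tz_1z_2z_4)=0$ it follows that $\chi$ vanishes on the $4$-subsets of $tz_1z_2z_3z_4$. This covers all $4$-subsets of $S_0$, with $3,2,1$ or $0$ elements in $T$.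

**Step 3b: $\chi$ is nonzero just outside.** If $T\subseteq S_0$ is a triple and $p\notin S_0$, then $\chi(T\cup p)\ne0$. Suppose $\chi(T\cup p)=0$. For $z\in S_0\setminus T$, the equalities $\chi(T\cup z)=\chi(T\cup p)=0$ force all zeros on the $5$-set $T\cup\{z,p\}$. So $\chi(T'\cup p)=0$ for every triple $T'\subseteq T\cup z$. Exchanging elements one at a time we reach $T'=\{b,x,y\}$, so $\chi(bxyp)=0$ and $p\in S_0$, a contradiction.

**Step 3c: values on $S_0$ can be replaced freely.** For $\eta\in\mathcal B_3(S_0)$ let $\chi''=\eta$ on $\binom{S_0}4$ and $\chi''=\chi$ elsewhere. Then $\chi''\in\mathcal G(n)$. For a $5$-set $P$ with $|P\cap S_0|=5$ or $\le3$ this is clear. If $|P\cap S_0|=4$, then $\chi$ vanishes at $P\cap S_0$ by Step 3a and, by Step 3b, at no other $4$-subset of $P$. So the sequence is not all zero, and its single zero may be replaced by any sign.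

**Step 3d: every linear order on $B$ is realized.** For any linear order on $B$ there is $\eta\in\mathcal B_3(S_0)$ such that for $b<b'$ in $B$, $\eta(bb'xy)=+$ if $b$ precedes $b'$, and $-$ otherwise. For $h:S_0\to\mathbb R$ and a finite $A\subseteq S_0$ recall the divided difference
$$h[A]=\sum_{z\in A}\frac{h(z)}{\prod_{w\in A\setminus z}(z-w)} .$$
For a $5$-set $P=\{p_1<\dots<p_5\}$ and $i\neq j$,
$$h[P\setminus p_i]-h[P\setminus p_j]=(p_j-p_i)\,h[P]. \tag{9.3}$$
To see this, compare the coefficients of $h(z)$, with $\Pi_z=\prod_{w\in P\setminus z}(z-w)$. For $z\ne p_i,p_j$ the left side has $\frac{(z-p_i)-(z-p_j)}{\Pi_z}=\frac{p_j-p_i}{\Pi_z}$. For $z=p_j$ it has $\frac{p_j-p_i}{\Pi_z}$, and for $z=p_i$ it has $-\frac{p_i-p_j}{\Pi_z}$. All agree with the right side. By (9.3) the numbers $h[P\setminus p_5],\dots,h[P\setminus p_1]$ are constant or strictly monotone, so their sign sequence is admissible, and $\eta(Q)=\operatorname{sign}h[Q]$ lies in $\mathcal B_3(S_0)$. Now let $u:B\to\mathbb R$ be injective and put $h(x)=h(y)=0$, $h(b)=u(b)(b-x)(b-y)$ for $b\in B$. Then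
$$h[\{b,b',x,y\}]=\frac{u(b)}{b-b'}+\frac{u(b')}{b'-b}=\frac{u(b')-u(b)}{b'-b},$$
so $\eta$ yields the order by increasing $u$.

**Step 3e: end of the proof of Claim 9.2.** Choose the linear order on $B$ so that $Y\cap B$ comes first, take $\eta$ from Step 3d and form $\chi''$ as in Step 3c. Since $abxy\subseteq S_0$ if and only if $a,b\in B$, the weak order of $\chi''$ arises from that of $\chi$ by refining $B$ to this linear order. So $K\cup(Y\cap B)$ is a union of its initial blocks, and $K\cup Y\in V(\chi'')$ by Lemma 4.5 applied twice. Now let $K\cup Y$ be positive or negative on a $4$-set $Q$. If $Q\subseteq S_0$, then $(K\cup Y)\cap Q=Y\cap Q$ is a cyclic interval of $Q$, which is impossible. So $Q\not\subseteq S_0$, and $\chi(Q)=\chi''(Q)$ is the right sign. Hence $K\cup Y\in V(\chi)$.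

**Step 4: two candidate sets.** We look for a $k$-set of the form $K\cup Y$. Let $i$ be such that $|K|\le k-1<|K\cup B|$, where $K=B_1\cup\dots\cup B_i$, $B=B_{i+1}$; this is possible as $1\le k-1<n-2$. Put $t=k-1-|K|$, so $0\le t<|B|$, and $O=[n-2]\setminus(K\cup B)$. As $r\ge2$, $K\ne\emptyset$ or $O\neq\emptyset$. Let $\mathrm{top}_t$ and $\mathrm{bot}_t$ be the sets of the $t$ largest and $t$ smallest elements of $B$. Both $\mathrm{top}_t\cup\{n-1\}$ and $\mathrm{bot}_t\cup\{n\}$ are cyclic intervals of $S_0$. By Claim 9.2,
$$I_1=K\cup\mathrm{top}_t\cup\{n-1\},\qquad I_2=K\cup\mathrm{bot}_t\cup\{n\}$$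
are $k$-sets in $V(\chi)$. If one of them is not a cyclic interval of $[n]$, we are done. Otherwise, since $n-1\in I_1\not\ni n$ and $n\in I_2\not\ni n-1$, the set $K\cup\mathrm{top}_t$ is a final segment and $K\cup\mathrm{bot}_t$ an initial segment of $[n-2]$. In this situation we find another set.

**Step 5: the case $K\ne\emptyset$.** We look for a set that contains some $\kappa\in K$ but omits neighbors of $\kappa$ in $B$ on both sides. Fix $\kappa\in K$. Elements of $[n-2]$ greater than $\kappa$ lie in $K\cup\mathrm{top}_t$, and those smaller than $\kappa$ lie in $K\cup\mathrm{bot}_t$, so $O=\emptyset$. The nonempty set $B\setminus\mathrm{top}_t=[n-2]\setminus(K\cup\mathrm{top}_t)$ lies below $\kappa$, and likewise the nonempty set $B\setminus\mathrm{bot}_t$ lies above $\kappa$. Elements of $B$ above $\kappa$ are in $\mathrm{top}_t$, so $t\ge1$. Let $b^-,b^+$ be the elements of $B$ next below and next above $\kappa$; they are consecutive in $B$. Let $W$ be a run of consecutive elements of $B$ containing $b^-,b^+$ with $|W|=|B|-t+1\in[2,|B|]$. Then $Y=S_0\setminus W$ is a cyclic interval of $S_0$ with $t+1$ elements.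 By Claim 9.2 the set $K\cup Y$ lies in $V(\chi)$; its size is $|K|+t+1=k$. It contains $\kappa,n-1$ and omits $b^-,b^+$, where $b^-<\kappa<b^+<n-1$. So it is not a cyclic interval.

**Step 6: the case $K=\emptyset$.** Now we look for a set that omits some $o\in O$ but contains neighbors of $o$ in $B$ on both sides. Here $t=k-1\ge1$, and there is $o\in O$. As $\mathrm{top}_t$ is a final and $\mathrm{bot}_t$ an initial segment of $[n-2]$, neither containing $o$, the element $o$ lies below $\mathrm{top}_t$ and above $\mathrm{bot}_t$. Let $b^-<o<b^+$ be the elements of $B$ next to $o$ on either side, and let $W$ be a run of consecutive elements of $B$ containing $b^-,b^+$ with $|W|=t+1=k\in[2,|B|]$. Then $W\in V(\chi)$ by Claim 9.2. It contains $b^-,b^+$ and omits $o,n-1$, where $b^-<o<b^+<n-1$, so it is not a cyclic interval. $\square$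

## 10. The fibers of $g_k$ and the sphere

*Proof of Theorem 2.1.*

**Step 1: $g_k$ is a well-defined poset map.** For $\chi\in\mathcal G'(n)=\mathcal G(n)\setminus\{0\}$, the set $g_k(\chi)$ of all $k$-sets in $V(\chi)$ that are not cyclic intervals is pairwise weakly separated (Section 4) and nonempty (Proposition 9.1), so it is a nonempty face, $g_k(\chi)\in\mathcal F_k$. As $\chi_1\le\chi_2$ implies $g_k(\chi_1)\supseteq g_k(\chi_2)$, the map $g_k:\mathcal G'(n)\to\mathcal F_k^{op}$ is order-preserving.

**Step 2: identifying its fibers.** For $\sigma\in\mathcal F_k$, the elements of $(\mathcal F_k^{op})_{\le\sigma}$ are the faces containing $\sigma$. Hence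
$$g_k^{-1}\big((\mathcal F_k^{op})_{\le\sigma}\big)=\{\chi\in\mathcal G'(n):\sigma\subseteq V(\chi)\}=\mathcal G_\sigma(n).$$
The last equality says that the zero function is not in $\mathcal G_\sigma(n)$: $\sigma$ is nonempty, and each of its members, not being a cyclic interval, is positive or negative on some $4$-set, hence is not in $V(0)$.

**Step 3: comparing different $k$.** By Theorem 8.1 these fibers are contractible, so Fact 3.1 gives
$$\mathcal G'(n)\simeq\mathcal F_k^{op}\simeq\widetilde\Delta^{Sep}_{k,n}.$$
The left side does not depend on $k$. For $k=2$ the right side is an $(n-4)$-sphere. Hence $\widetilde\Delta^{Sep}_{k,n}\simeq S^{n-4}$ for every $2\le k\le n-2$. $\square$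

**Remark 10.1.** For $3\le k\le n-3$, "homotopy equivalent" cannot be improved to "homeomorphic": by the dimension formula of Section 1,
$$\dim\widetilde\Delta^{Sep}_{k,n}-(n-4)=k(n-k)-2n+4=(k-2)(n-k-2)>0 .$$
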